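\title{The numerator of the bigraded Poincar\'e series of two generic matrices vanishes at $(1,1)$ for $n\ge 5$}

\begin{abstract}
Let $A$ be the pure or the mixed trace algebra of two generic $n\times n$ matrices over a field of characteristic $0$, and write its bigraded Poincar\'e series in lowest terms as $N(A;s,t)/D(A;s,t)$. We prove that $N(A;1,1)=0$ if and only if $n\ge5$, that for $n=5$ the polynomial $N(A;r,r)$ has a double zero at $r=1$, and that for $n\ge5$ the pure trace algebra has no bihomogeneous system of parameters. The vanishing is equivalent to a lower bound for the total multiplicity of the factors $1-s^at^b$ of $D$. We determine many of these multiplicities by localization at the fixed points of one-dimensional tori, which settles $n\le 11$. For $n\ge12$ we compare them with an estimate for the leading term of the Molien--Weyl integral.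
\end{abstract}

\section{Introduction}

Let $K$ be a field of characteristic $0$ and $M_n=M_n(K)$. The group $\mathrm{GL}_n$ acts on $M_n^2$ by simultaneous conjugation, $g\cdot(x,y)=(gxg^{-1},gyg^{-1})$. The \emph{pure trace algebra} $C_{n,2}=K[M_n^2]^{\mathrm{GL}_n}$ is the algebra of invariant polynomial functions on $M_n^2$; it contains, for example, the traces of words in $x$ and $y$. The \emph{mixed trace algebra} $T_{n,2}$ is the algebra of $\mathrm{GL}_n$-equivariant polynomial maps $M_n^2\to M_n$; it contains the words in $x$ and $y$ themselves, and it contains $C_{n,2}$ as scalar-valued maps. Give the entries of $x$ degree $(1,0)$ and those of $y$ degree $(0,1)$. Both algebras become bigraded with finite-dimensional components, and for $A\in\{C_{n,2},T_{n,2}\}$ the Poincar\'e series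
\[
P(A;s,t)=\sum_{i,j\ge0}\dim_K A_{(i,j)}\,s^it^j
\]
is a rational function. Write it in lowest terms, $P(A;s,t)=N(A;s,t)/D(A;s,t)$, with coprime polynomials normalized by $N(A;0,0)=D(A;0,0)=1$. The question, which comes from Djokovic's paper \cite{Dj}, is whether $N(C_{n,2};1,1)=N(T_{n,2};1,1)=0$ for all $n\ge5$. The answer is yes.

\begin{theorem}\label{thm:A}
For $n\ge5$ we have $N(C_{n,2};1,1)=N(T_{n,2};1,1)=0$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $A\in\{C_{n,2},T_{n,2}\}$.
\begin{enumerate}
\item[(1)] $N(A;1,1)=0$ if and only if $n\ge5$.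
\item[(2)] For $n=5$, the polynomial $N(A;r,r)$ vanishes at $r=1$ to order exactly $2$.
\item[(3)] For $n\ge5$, the algebra $C_{n,2}$ has no bihomogeneous system of parameters.
\end{enumerate}
\end{theorem}

\subsection*{What $N(A;1,1)$ measures}
In one variable nothing of this kind can happen: a numerator in lowest terms does not vanish at a pole. In two variables many curves $s^at^b=1$ pass through $(1,1)$, and the series can have poles along more of them than the Krull dimension accounts for. For $n=1$ we have $P=1/((1-s)(1-t))$: two poles, dimension two, and $N=1$. By contrast, take the quadric cone $\mathbf C[p,q,p',q']/(pq'-qp')$ with $p,q,p',q'$ of bidegrees $(3,0)$, $(2,1)$, $(1,2)$, $(0,3)$. Its series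
\begin{equation}\label{eq:cone}
\frac{1-s^3t^3}{(1-s^3)(1-s^2t)(1-st^2)(1-t^3)}
\end{equation}
is in lowest terms and has four poles through $(1,1)$, while the dimension is three; the zero of the numerator makes up the difference. In general, let $m_{ab}$ be the exponent of $1-s^at^b$ in $D(A)$, for coprime $a,b\ge0$. Since $\dim C_{n,2}=n^2+1$, we have $N(A;1,1)=0$ exactly when $\sum m_{ab}\ge n^2+2$ (Lemma~\ref{lem:reduction}).

\subsection*{Why the threshold is five}
The curve $s^at^b=1$ is a one-dimensional torus acting on $X=\operatorname{Spec}C_{n,2}$ by rescaling $x$ and $y$, and $m_{ab}$ is at most the dimension $\Delta_{ab}$ of its fixed locus (Lemma~\ref{lem:loc}). One expects equality unless contributions cancel. For $(a,b)=(1,0)$ the fixed locus is the space of invariants of $x$ alone, so $\Delta_{10}=\Delta_{01}=n$. For $a,b\ge1$ with $a+b\le n$, consider the pairs $xe_i=\alpha_ie_{i+b}$, $ye_i=\beta_ie_{i-a}$ on a basis $e_0,\dots,e_{n-1}$. They depend on $(n-b)+(n-a)$ parameters, of which $n-1$ are absorbed by rescaling the basis, and they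 give $\Delta_{ab}\ge n+1-a-b$ (Lemma~\ref{lem:exist}). The sum of these numbers over the pairs $(1,0)$, $(0,1)$, $(1,1)$, $(a,1)$, $(1,a)$ is
\[
2n+(n-1)+2\sum_{a=2}^{n-1}(n-a)=2n+(n-1)+(n-1)(n-2)=n^2+1 .
\]
The smallest coprime pairs with $a,b\ge2$ are $(3,2)$ and $(2,3)$, and they contribute as soon as $n\ge5$. So $\sum\Delta_{ab}\ge n^2+3$ for $n\ge5$, and Theorem~\ref{thm:A} would follow at once from $m_{ab}=\Delta_{ab}$.

\subsection*{The difficulty and the plan}
The leading coefficient of $P(A)$ along $s^at^b=1$ is a sum over the top-dimensional components of the fixed locus of rational functions with no a priori sign (Sections~\ref{sec:loc} and~\ref{sec:fixed}), and we must show that they do not cancel. We use three devices: the lowest term of the expansion at $z=0$ when $a+b\in\{n-1,n\}$ (Section~\ref{sec:lowest}), and, when $b=1$, a common sign on the unit circle or a pole at a root of unity that only one kind of component has (Section~\ref{sec:b1}). This gives enough multiplicities to count up to $n^2+2$ for $n\le11$ (Section~\ref{sec:small}). For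 larger $n$ we change the quantity to be estimated: if $N(A;1,1)\ne0$, an explicit integral equals a product with exponents $m_{ab}$, which forces $\sum_{a,b\ge1}m_{ab}\,a/b=O(n^{5/2})$, whereas the multiplicities already found make this sum grow like $n^3$ (Section~\ref{sec:large}).

\section{Poles through $(1,1)$}\label{sec:reduction}

Invariance and equivariance in a fixed bidegree are linear conditions defined over $\mathbf Q$, so $\dim A_{(i,j)}$ does not depend on $K$; greatest common divisors of polynomials do not change under field extension. We therefore take $K=\mathbf C$. Put $G=\mathrm{GL}_n$, $V=M_n^2$, $C=C_{n,2}$, $T=T_{n,2}$, $X=\operatorname{Spec}C$, and let $\pi:V\to X$ be the quotient map. When $n$ varies we write $X_n$. The letter $A$ always stands for $C$ or $T$. We use the following standard facts.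

\begin{enumerate}
\item[(F1)] \emph{Hilbert--Serre.} If $R$ is generated as a $\mathbf C$-algebra by finitely many bihomogeneous elements of nonzero bidegrees $(i_l,j_l)\in\mathbf N^2$, and $M$ is a finitely generated bigraded $R$-module, then $P(M)\prod_l(1-s^{i_l}t^{j_l})$ is a Laurent polynomial. For a single grading by $\mathbf N$, the series $P(M;q)$ of $M\neq0$ has at $q=1$ a pole of order $\dim M$ (Krull dimension), and $\lim_{q\to1}(1-q)^{\dim M}P(M;q)>0$.
\item[(F2)] $C$ is a finitely generated domain, and $T\supset C$ is a finitely generated $C$-module. A pair $(x,y)\in V$ is an $n$-dimensional module over $\mathbf C\langle x,y\rangle$; the points of $X$ are the isomorphism classes of semisimple modules, and $\pi$ sends a module to the sum of its composition factors.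
\item[(F3)] The simple pairs form an open set $V^s=\pi^{-1}(X^s)$ with $X^s\subset X$ open, and $\mathrm{PGL}_n$ acts on $V^s$ with closed orbits and trivial stabilizers (Schur's lemma). By Luna's slice theorem, $V^s\to X^s$ is an \'etale-locally trivial principal $\mathrm{PGL}_n$-bundle. Hence for $\mathbf p\in V^s$ and $\xi=\pi(\mathbf p)$, the variety $X$ is smooth at $\xi$ of dimension $2n^2-(n^2-1)=n^2+1$, its tangent space is $\mathcal T_\xi X=V/\mathcal T_{\mathbf p}(G\mathbf p)$, the module $T$ is locally free at $\xi$, and evaluation at $\mathbf p$ identifies $T/\mathfrak m_\xi T$ with $M_n$.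
\end{enumerate}

The set $V^s$ is not empty (take $x$ diagonal with distinct eigenvalues and $y$ with no zero entry), so $\dim C=n^2+1$. The torus $(\mathbf C^*)^2$ acts on $V$ and on $X$ by $(s,t)(x,y)=(sx,ty)$.

Call $(a,b)\in\mathbf N^2$ \emph{primitive} if $\gcd(a,b)=1$. For primitive $(a,b)$ and $\omega\ne0$ the polynomial $1-\omega s^at^b$ is irreducible: a monomial change of variables in $\mathbf C[s^{\pm1},t^{\pm1}]$ turns it into $1-\omega q$, and it is divisible by neither $s$ nor $t$. If $(i,j)=g(a,b)$ with $(a,b)$ primitive, then $1-s^it^j=\prod_{\omega^g=1}(1-\omega s^at^b)$. By (F1), $D(A)$ is therefore a product of factors $1-\omega s^at^b$ with $\omega$ a root of unity. Let $m_{ab}=m_{ab}(A)$ be the exponent of $1-s^at^b$ in $D(A)$. Exchanging $x$ and $y$ gives $m_{ab}=m_{ba}$. Sums $\sum m_{ab}$ run over all primitive pairs unless indicated otherwise.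

\begin{lemma}\label{lem:reduction}
We have $\operatorname{ord}_{r=1}N(A;r,r)=\sum m_{ab}-(n^2+1)\ge0$. In particular $N(A;1,1)=0$ if and only if $\sum m_{ab}\ge n^2+2$.
\end{lemma}

\begin{proof}
On the diagonal $s=t=r$ the factor $1-\omega r^{a+b}$ has a simple zero at $r=1$ if $\omega=1$ and no zero otherwise, so $\operatorname{ord}_{r=1}D(A;r,r)=\sum m_{ab}$. The series $P(A;r,r)$ is the Poincar\'e series for the total degree. By (F1) its pole at $r=1$ has order $\dim A=n^2+1$; for $T$ this holds because $T$ is a finite $C$-module containing $C$.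
\end{proof}

A \emph{bihomogeneous system of parameters} of $C$ consists of $\dim C=n^2+1$ bihomogeneous elements of nonzero bidegrees such that $C$ is a finite module over the subalgebra that they generate.

\begin{lemma}\label{lem:hsop}
If $C$ has a bihomogeneous system of parameters, then $N(C;1,1)\ne0$.
\end{lemma}

\begin{proof}
Let $(i_l,j_l)$, $1\le l\le n^2+1$, be the bidegrees. By (F1), $D(C)$ divides $\prod_l(1-s^{i_l}t^{j_l})$, and each factor has a simple zero at $r=1$ on the diagonal. So $\sum m_{ab}\le n^2+1$, and Lemma~\ref{lem:reduction} applies.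
\end{proof}

Thus Theorem~\ref{thm:B}(3) follows from Theorem~\ref{thm:A}.

\section{A localization formula}\label{sec:loc}

Fix a primitive pair $(a,b)$, put $q=s^at^b$, and let
\[
\Gamma=\{q=1\}=\{(z^b,z^{-a}):z\in\mathbf C^*\}\subset(\mathbf C^*)^2 .
\]
This is both the curve along which we measure the pole and a one-dimensional torus acting on $X$. A bihomogeneous element of bidegree $(i,j)$ has \emph{weight} $bi-aj$, so that $s^it^j|_\Gamma=z^{bi-aj}$, and a function $f$ of weight $w$ satisfies $f(h\xi)=z^wf(\xi)$ for $h=(z^b,z^{-a})$. Weight $0$ means that $(i,j)$ is a multiple of $(a,b)$. Let $I\subset C$ be the ideal generated by the bihomogeneous elements of nonzero weight. A point is fixed by $\Gamma$ if and only if all functions of nonzero weight vanish at it, so $X^\Gamma=V(I)$; and $C/I$ is concentrated in weight $0$. Put $\Delta=\Delta_{ab}=\dim X^\Gamma$, and call an irreducible component of $X^\Gamma$ a \emph{top component} if its dimension is $\Delta$. Exchanging $x$ and $y$ gives $\Delta_{ab}=\Delta_{ba}$.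

A rational function whose reduced denominator is not divisible by $1-q$ restricts to a rational function of $z$ on $\Gamma$; restriction is a ring homomorphism whose kernel is generated by $1-q$. The \emph{character} of a finite-dimensional weight-graded space $U$ is $\sum_w\dim U^{(w)}z^w$.

\begin{lemma}\label{lem:loc}
Let $M$ be a finitely generated bigraded $C$-module.
\begin{enumerate}
\item[(i)] $P(M)$ has a pole of order at most $\Delta$ along $\Gamma$. So $\lambda(M)=\big((1-q)^\Delta P(M)\big)\big|_\Gamma$ is defined, and the order is exactly $\Delta$ if and only if $\lambda(M)\ne0$.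
\item[(ii)] Suppose that every top component $F$ contains a point $\xi_F$ at which $X$ is smooth and $M$ is locally free. Then
\[
\lambda(M)=\sum_F\operatorname{vol}(F)\,\chi_{M,F}(z)\prod_w\frac1{1-z^w},\qquad\operatorname{vol}(F)>0,
\]
where $F$ runs over the top components, $w$ runs over the nonzero weights of $\mathfrak m_\xi/\mathfrak m_\xi^2$ with multiplicity, $\xi=\xi_F$, and $\chi_{M,F}$ is the character of $M/\mathfrak m_\xi M$.
\item[(iii)] If $\xi\in X^\Gamma$ is a smooth point of $X$, then exactly one component of $X^\Gamma$ passes through $\xi$, and its dimension is the multiplicity of the weight $0$ in $\mathfrak m_\xi/\mathfrak m_\xi^2$.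
\end{enumerate}
\end{lemma}

The proof uses only that $C$ is a finitely generated $\mathbf N^2$-graded domain with $C_{(0,0)}=\mathbf C$, so we may test the formula on the cone \eqref{eq:cone}. For $(a,b)=(2,1)$ the weights of $p,q,p',q'$ are $3,0,-3,-6$. The fixed locus is the $q$-axis, and where $q\ne0$ the cone is smooth with local coordinates $p,q,q'$. The lemma predicts a positive multiple of $1/((1-z^3)(1-z^{-6}))$, and this is what remains of \eqref{eq:cone} when we delete $1-s^2t$ and put $(s,t)=(z,z^{-2})$.

\begin{proof}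
The idea is to trade $M$ for modules supported on $X^\Gamma$, whose series are essentially functions of the single variable $q$, by means of a Koszul complex.

\emph{Step 1: the Koszul complex.} Choose bihomogeneous generators $f_1,\dots,f_p$ of $I$ of bidegrees $(i_l,j_l)$ and weights $w_l\ne0$. The Koszul complex $M\otimes\bigwedge(\epsilon_1,\dots,\epsilon_p)$, with $\epsilon_l\mapsto f_l$ and $\epsilon_l$ of bidegree $(i_l,j_l)$, has a differential of bidegree $(0,0)$; its homology modules $H_i(f;M)$ are finitely generated and killed by $I$. Euler characteristics in each bidegree give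
\begin{equation}\label{eq:koszul}
P(M)\prod_{l=1}^p(1-s^{i_l}t^{j_l})=\sum_i(-1)^iP(H_i(f;M)).
\end{equation}
The factors on the left restrict to $1-z^{w_l}\not\equiv0$ on $\Gamma$.

\emph{Step 2: modules killed by $I$.} Let $Q$ be a finitely generated bigraded module with $IQ=0$. It has a finite filtration by bigraded submodules whose quotients are shifted copies of $C/\mathfrak p$ with $\mathfrak p\supseteq I$ a bihomogeneous prime. All bidegrees of $C/\mathfrak p$ are multiples of $(a,b)$, so $P(C/\mathfrak p)$ is a function of $q$, and by (F1) it has a pole of order $\dim C/\mathfrak p\le\Delta$ at $q=1$. With \eqref{eq:koszul} this proves (i).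

Since $C$ acts on $Q$ through $C/I$, which has weight $0$, the weight components $Q^{(w)}$ are submodules, and finitely many are nonzero. The prime $\mathfrak p_F$ of a top component $F$ is minimal over $I$, hence bihomogeneous. Put
\[
\ell_F(Q)=\sum_w\operatorname{length}\big(Q^{(w)}_{\mathfrak p_F}\big)z^w,\qquad\operatorname{vol}(F)=\lim_{q\to1}(1-q)^\Delta P(C/\mathfrak p_F)>0 .
\]
Both $\lambda$ and $\ell_F$ are additive along the filtration. Let $Q$ be $C/\mathfrak p$ shifted so that its generator has weight $w$. If $\dim C/\mathfrak p<\Delta$, then $\lambda(Q)=0$; also $\ell_F(Q)=0$ for all $F$, since $I\subseteq\mathfrak p\subseteq\mathfrak p_F$ would force $\mathfrak p=\mathfrak p_F$. Otherwise $\mathfrak p=\mathfrak p_{F'}$ for a top component $F'$; then $\lambda(Q)=\operatorname{vol}(F')z^w$, $\ell_{F'}(Q)=z^w$, and $\ell_F(Q)=0$ for $F\ne F'$. Hence for every $Q$ killed by $I$,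
\begin{equation}\label{eq:additive}
\lambda(Q)=\sum_F\operatorname{vol}(F)\,\ell_F(Q).
\end{equation}

\emph{Step 3: the ideal $I$ at a smooth fixed point.} Let $\xi\in X^\Gamma$ be a smooth point of $X$, with maximal ideal $\mathfrak m\supseteq I$ and regular local ring $\mathcal O_\xi=C_{\mathfrak m}$. An ideal containing $I$ is weight-graded, because every element of $C$ is congruent modulo $I$ to its component of weight $0$. The image of $I$ in $\mathfrak m/\mathfrak m^2$ is spanned by the images of the $f_l$, and it contains every vector of nonzero weight, since such a vector lifts to an element of $\mathfrak m$ of the same weight, which lies in $I$. After renumbering, $f_1,\dots,f_c$ map to a basis of the part of nonzero weight; complete them by elements of $\mathfrak m$ of weight $0$ to a basis of $\mathfrak m/\mathfrak m^2$. For every $e\ge1$ the quotient $C/(\mathfrak m^e+(f_1,\dots,f_c))$ is spanned by monomials in these elements of weight $0$, so every $f_l$ maps to zero in it. By Krull's intersection theorem, $I\mathcal O_\xi=(f_1,\dots,f_c)\mathcal O_\xi$.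 This ideal is generated by part of a regular system of parameters. So $f_1,\dots,f_c$ is a regular sequence in $\mathcal O_\xi$, and $\mathcal O_\xi/I\mathcal O_\xi$ is a regular local ring, in particular a domain, of dimension $\dim X-c$. This proves (iii), and for $\xi=\xi_F$ it gives $I\mathcal O_\xi=\mathfrak p_F\mathcal O_\xi$.

\emph{Step 4: localizing without losing the weights.} Let $\xi=\xi_F$. The ring $\mathcal O_\xi$ is not graded, so we invert only the set $\Sigma$ of elements of weight $0$ outside $\mathfrak m$. Put $C'=\Sigma^{-1}C$, $\mathfrak m'=\mathfrak mC'$, $M'=\Sigma^{-1}M$; these are weight-graded, and $C'_{\mathfrak m'}=\mathcal O_\xi$. A homogeneous element of $C'$ outside $\mathfrak m'$ has weight $0$, as $I\subseteq\mathfrak m$, and is therefore a unit. Consequently a finitely generated graded $C'$-module $Q$ with $Q_{\mathfrak m'}=0$ is zero: its annihilator is a graded ideal not contained in $\mathfrak m'$, so it contains a homogeneous element outside $\mathfrak m'$. We apply this three times.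
\begin{itemize}
\item To $IC'/(f_1,\dots,f_c)C'$: we get $IC'=(f_1,\dots,f_c)C'$.
\item To the higher Koszul homology of $f_1,\dots,f_c$ on $C'$, which vanishes at $\mathfrak m'$ for a regular sequence: the complex is a resolution of $C'/IC'$.
\item To the kernel and cokernel of the map from a graded free module to $M'$ obtained by lifting a weight basis of $M/\mathfrak mM$; at $\mathfrak m'$ this map is a surjection of free modules of equal rank, hence bijective. So $M'$ is graded free, on a basis with character $\chi_{M,F}$.
\end{itemize}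
For $l>c$ write $f_l=\sum_{j\le c}u_{lj}f_j$ with $u_{lj}\in C'$ of weight $w_l-w_j$, and replace $\epsilon_l$ by $\epsilon'_l=\epsilon_l-\sum_ju_{lj}\epsilon_j$, which has weight $w_l$ and maps to $0$. Then
\[
\Sigma^{-1}H_i(f;M)=H_i(f;M')\cong M'/IM'\otimes\textstyle\bigwedge^i(\epsilon'_{c+1},\dots,\epsilon'_p)
\]
is a sum of shifted copies of $C'/IC'$. The set $\Sigma$ has weight $0$ and does not meet $\mathfrak p_F\subseteq\mathfrak m$, so $\ell_F$ can be read off after inverting $\Sigma$; and $C'/IC'$ has weight $0$ and localizes at $\mathfrak p_F$ to the residue field, by Step~3. Therefore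
\[
\sum_i(-1)^i\ell_F(H_i(f;M))=\chi_{M,F}(z)\prod_{l>c}(1-z^{w_l}).
\]
Insert this in \eqref{eq:koszul} and \eqref{eq:additive} and divide by $\prod_{l\le p}(1-z^{w_l})$. The component $F$ contributes $\operatorname{vol}(F)\chi_{M,F}\prod_{l\le c}(1-z^{w_l})^{-1}$, and $w_1,\dots,w_c$ are the nonzero weights of $\mathfrak m/\mathfrak m^2$.
\end{proof}

The pairs on the axes need only part (i).

\begin{lemma}\label{lem:m10}
$\Delta_{10}=\Delta_{01}=n$ and $m_{10}(A)=m_{01}(A)=n$.
\end{lemma}

\begin{proof}
For $(a,b)=(1,0)$ the ideal $I$ is spanned by the elements of positive degree in $y$, so $C/I$ is the ring of invariants of the single matrix $x$, a polynomial ring on generators of degrees $1,\dots,n$. Hence $m_{10}\le\Delta_{10}=n$. At $(s,t)=(1,0)$ the only irreducible factor of $D(A)$ that can vanish is $1-s$, so $P(A;s,0)$ has at $s=1$ a pole of order at most $m_{10}$. On the other hand $P(A;s,0)\ge P(C;s,0)=\prod_{i\le n}(1-s^i)^{-1}$ coefficientwise, so the order is at least $n$.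
\end{proof}

\section{Fixed points and graded modules}\label{sec:fixed}

From now on $a,b\ge1$ are coprime and $k=a+b$. A module is fixed by $\Gamma$ up to isomorphism when rescaling $x$ by $z^b$ and $y$ by $z^{-a}$ can be undone by a change of basis; this is what a grading provides. Let $Q_{a,b}$ be the quiver with vertex set $\mathbf Z$ and arrows $x:i\to i+b$ and $y:i\to i-a$. A \emph{graded module} is a finite-dimensional representation of $Q_{a,b}$, that is, a module $U=\bigoplus U_i$ with $xU_i\subseteq U_{i+b}$ and $yU_i\subseteq U_{i-a}$. Its \emph{type} is $d=(\dim U_i)_{i\in\mathbf Z}$, taken up to shift. For a type $d$ put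
\[
|d|=\sum_id_i,\qquad c_v=\sum_id_id_{i+v}=c_{-v},\qquad\delta(d)=1-c_0+c_a+c_b .
\]
Thus $\sum_vc_vz^v=\big(\sum_id_iz^i\big)\big(\sum_id_iz^{-i}\big)$, and $c_a+c_b=\sum_{i\to j}d_id_j$ is the weighted number of arrows in the support. The \emph{spread} of $d$ is $\max\operatorname{supp}d-\min\operatorname{supp}d$; it is the largest $v$ with $c_v\ne0$. We write $1_S$ for the indicator vector of $S\subset\mathbf Z$, and $[i,j]$ for an interval of integers. The class of a graded semisimple module is fixed by $\Gamma$: conjugation by the element acting as $z^{i}$ on $U_i$ has the same effect as $(z^b,z^{-a})$.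

\begin{lemma}\label{lem:gradedsimple}
A nonzero graded module without proper nonzero graded submodules is simple. The support of a simple graded module is strongly connected: any two of its vertices are joined by a directed path of $Q_{a,b}$ inside the support. For each $n$ there are finitely many types of simple graded modules of dimension $n$.
\end{lemma}

\begin{proof}
Let $W\subset U$ be a submodule and let $W_i'\subseteq U_i$ be the image of $W\cap\bigoplus_{j\ge i}U_j$ under the projection to $U_i$. Then $\sum\dim W_i'=\dim W$, and $xW'_i\subseteq W'_{i+b}$, $yW'_i\subseteq W'_{i-a}$; so $\bigoplus W'_i$ is a graded submodule of the same dimension as $W$. If $U$ is simple, a nonzero element of $U_i$ generates $U$, so every vertex of the support is reached from $i$. A strongly connected set with at most $n$ elements has spread at most $(n-1)\max(a,b)$.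
\end{proof}

Call $d$ a \emph{simple type} if a simple graded module of type $d$ exists, and let $F_d^\circ\subset X_{|d|}^\Gamma$ be the set of classes of such modules.

\begin{lemma}\label{lem:simplefixed}
Let $\xi\in X^\Gamma$ be the class of a simple module. The module has a grading, unique up to shift. If $d$ is its type, then $\mathfrak m_\xi/\mathfrak m_\xi^2$, $T/\mathfrak m_\xi T$ and $C/\mathfrak m_\xi$ have the characters
\begin{equation}\label{eq:chars}
\Theta_d=1+\sum_vc_v\big(z^{v+b}+z^{v-a}-z^v\big),\qquad\chi_{T,d}=\sum_vc_vz^v,\qquad\chi_{C,d}=1 .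
\end{equation}
For a simple type $d$ with $|d|=n$, the closure of $F_d^\circ$ is a component of $X^\Gamma$ of dimension $\delta(d)$, and different types give different components.
\end{lemma}

\begin{proof}
Let $\mathbf p=(x,y)$ lie over $\xi$. The algebraic group $\{(h,g)\in\Gamma\times\mathrm{PGL}_n:hg\mathbf p=\mathbf p\}$ maps bijectively to $\Gamma$, because $\xi$ is fixed and stabilizers are trivial; in characteristic $0$ a bijective homomorphism is an isomorphism. This gives a homomorphism $\rho:\Gamma\to\mathrm{PGL}_n$ with $h\rho(h)\mathbf p=\mathbf p$. It lifts to $\mathrm{GL}_n$, since its image lies in a maximal torus and the diagonal torus of $\mathrm{GL}_n$ splits over that of $\mathrm{PGL}_n$. Write $\mathbf C^n=\bigoplus U_i$ with $\rho(h)=z^{-i}$ on $U_i$. Conjugation by $\rho(h)$ multiplies $\operatorname{Hom}(U_i,U_j)$ by $z^{i-j}$. So $z^b\rho x\rho^{-1}=x$ says $xU_i\subseteq U_{i+b}$, and $z^{-a}\rho y\rho^{-1}=y$ says $yU_i\subseteq U_{i-a}$. Any other grading defines a lift of the same $\rho$, and two lifts differ by a character $z^j$;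 this is a shift.

Let $\Gamma$ act on $V$ by $h\rho(h)$. This action fixes $\mathbf p$ and makes $\pi$ equivariant. The two summands of $V$ have characters $\sum c_vz^{v+b}$ and $\sum c_vz^{v-a}$, and $\mathcal T_{\mathbf p}(G\mathbf p)\cong M_n/\mathbf C$ has character $\sum c_vz^v-1$. By (F3), $\mathcal T_\xi X$ has character $\Theta_d$. If $f\in\mathfrak m_\xi$ has weight $w$, then $df\circ h=z^w\,df$, so $df$ is a linear form on the weight space of weight $w$; hence $\mathfrak m_\xi/\mathfrak m_\xi^2$ has the same character. If $\varphi\in T$ has weight $w$, then $z^w\varphi(\mathbf p)=\varphi(h\mathbf p)=\rho(h)^{-1}\varphi(\mathbf p)\rho(h)$, so $\varphi(\mathbf p)$ raises degrees by $w$; this gives $\chi_{T,d}$.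

The simple representations of type $d$ form an open subset of a vector space of dimension $c_a+c_b$, so $F_d^\circ$ is irreducible and constructible. An isomorphism between two of them respects the gradings up to a shift, and the shift is zero since it preserves $d$. So the fibers over $F_d^\circ$ are the orbits of $\prod_i\mathrm{GL}_{d_i}/\mathbf C^*$, which acts freely and has dimension $c_0-1$; thus $\dim F_d^\circ=\delta(d)$. The weight $0$ has multiplicity $1+c_{-b}+c_a-c_0=\delta(d)$ in $\Theta_d$, so by Lemma~\ref{lem:loc}(iii) the closure of $F_d^\circ$ is a component. Two dense constructible subsets of one component meet, so the component determines $d$.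
\end{proof}

\begin{example}
Let $n=2$, $a=b=1$, $d=(1,1)$, so $xe_0=\alpha e_1$, $ye_1=\beta e_0$. Then $c_0=2$, $c_{\pm1}=1$, $\delta(d)=1$, and $\Theta_d=1+z+z^{-1}+z^2+z^{-2}$: these are the weights of $\operatorname{tr}xy$, $\operatorname{tr}x$, $\operatorname{tr}y$, $\operatorname{tr}x^2$, $\operatorname{tr}y^2$.
\end{example}

The one-dimensional graded module has $x=y=0$, since $a,b\ge1$; we call it \emph{trivial}. Its type has $\delta=0$.

\begin{lemma}\label{lem:allfixed}
\begin{enumerate}
\item[(i)] Let $d$ be a simple type with $|d|>1$. Then its support contains a closed walk, it meets every residue class modulo $k$, $|d|\ge k$, and $\delta(d)\ge1$.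
\item[(ii)] For simple types $d^1,\dots,d^m$ with $\sum|d^j|=n$, the classes of the sums $U^1\oplus\dots\oplus U^m$ with $U^j$ simple of type $d^j$ form an irreducible subset of $X^\Gamma$ of dimension $\sum_j\delta(d^j)$, called a \emph{stratum}. Every component of $X^\Gamma$ is the closure of a stratum. In particular $\Delta_{ab}=0$ if $n<k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $U$ be simple of type $d$. By Burnside's theorem the words in $x,y$ span $\operatorname{End}U$, so the nonempty words span a two-sided ideal, which is nonzero and hence everything. The identity has nonzero trace, so some nonempty word has nonzero trace. Such a word has weight $0$, hence bidegree $e(a,b)$ with $e\ge1$, and it traces a closed walk of length $ek$ in the support. Each step adds $b$ modulo $k$, as $-a\equiv b$, and $\gcd(b,k)=1$; so the walk visits every residue class. The torus $(\mathbf C^*)^2$ preserves $F_d^\circ$ and multiplies the trace of the word by $q^e$, so $F_d^\circ$ is infinite.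

(ii) The stratum is the image of $\prod_jF^\circ_{d^j}$ under the direct sum morphism, which has finite fibers by the uniqueness of composition factors. Let $\xi\in X^\Gamma$ be the class of $\bigoplus U^j$ with $U^j$ simple. The $\Gamma$-orbit of the class of $U^j$ is connected and lies in the finite set of classes of summands, so it is a point, and $U^j$ is graded by Lemma~\ref{lem:simplefixed}. Thus $X^\Gamma$ is the union of the strata, which are finite in number by Lemma~\ref{lem:gradedsimple}. If $n<k$, only trivial summands occur.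
\end{proof}

To find simple types we use a criterion of Le Bruyn and Procesi, stated here for $Q_{a,b}$, and three direct constructions.

\begin{theorem}[{\cite[Theorem 4]{LBP}}]\label{thm:LBP}
Suppose that the support of $d$ is strongly connected and that the quiver induced on it is neither a single vertex nor an oriented cycle. Then $d$ is a simple type if and only if $d_i\le\sum_{j\to i}d_j$ and $d_i\le\sum_{i\to j}d_j$ for all $i$ in the support.
\end{theorem}

\begin{lemma}\label{lem:exist}
\begin{enumerate}
\item[(i)] If $S$ is finite and strongly connected, then $1_S$ is a simple type.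
\item[(ii)] If $n\ge k$, then $[0,n-1]$ is strongly connected, $\delta(1_{[0,n-1]})=n+1-k$, and $\Delta_{ab}\ge n+1-k$.
\item[(iii)] The mirror image $(d_{-i})_i$ of a simple type $d$ is a simple type with the same numbers $c_v$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Take all arrows inside $S$ nonzero. A graded submodule is a subset of $S$ closed under arrows, hence empty or $S$. (ii) On $[0,k-1]$ the arrows are $i\to i+b$ for $i<a$ and $i\to i-a$ for $i\ge a$; this is the permutation $i\mapsto i+b$ of $\mathbf Z/k$, a single cycle. The interval $[0,n-1]$ is a union of translates of this cycle in which consecutive ones overlap. Finally $\delta=1-n+(n-a)+(n-b)$. (iii) The transposed pair acts on $U^*$, graded by $(U^*)_i=(U_{-i})^*$.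
\end{proof}

A simple type $d$ with $|d|=n$ and $\delta(d)=\Delta$ is a \emph{top type}. When every top component is the closure of some $F_d^\circ$, (F3) shows that Lemma~\ref{lem:loc}(ii) applies to $C$ and $T$, and it reads
\begin{equation}\label{eq:lambda}
\lambda(A)=\sum_{d\ \mathrm{top}}\operatorname{vol}(d)\,\chi_{A,d}(z)\prod_{w}\frac1{1-z^w},\qquad\operatorname{vol}(d)>0,
\end{equation}
with $w$ running over the $n^2+1-\Delta$ nonzero weights of $\Theta_d$. Each summand depends, up to the positive factor, only on the vector $(c_v)$. To prove $m_{ab}(A)=\Delta_{ab}$ we have to show that this sum is not zero.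

\section{The case $a+b\in\{n-1,n\}$: lowest terms}\label{sec:lowest}

When $n$ is close to $k$, Lemma~\ref{lem:allfixed}(i) leaves little freedom.

\begin{lemma}\label{lem:toptypes}
Let $n\in\{k,k+1\}$. Then $\Delta_{ab}=n-k+1$, and every top component is the closure of $F_d^\circ$ with $d=1_S$, where $S$ meets every class modulo $k$. The interval $[0,n-1]$ is a top type. For every top type, $c_k=n-k$, and $c_v=0$ if $v>k$ is a multiple of $k$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:exist}(ii), $\Delta\ge n-k+1\ge1$, so a stratum dense in a top component has a nontrivial summand, of dimension at least $k$.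

Let $n=k$. Then the stratum is $F_d^\circ$ with $d=1_S$ and $S$ a complete residue system. The two possible targets $i+b$ and $i-a$ of $i\in S$ are congruent, so at most one lies in $S$. Hence $c_a+c_b\le k=c_0$ and $\delta(d)\le1$. No difference of distinct elements of $S$ is divisible by $k$.

Let $n=k+1$. A stratum that is not of the form $F_d^\circ$ consists of a simple module of dimension $k$ plus a trivial one and has dimension at most $1$ by the previous case. So consider a simple type $d$. One class modulo $k$, the special class, has total dimension $2$, and the others have $1$. Arrows go from a class to the class obtained by adding $b$; the weighted number of arrows is at most $2$ into the special class, at most $2$ out of it, and at most $1$ for each of the other $k-2$ transitions. So $c_a+c_b\le k+2$. If some $d_i=2$, then $c_0=k+3$ and $\delta\le0$, which contradicts Lemma~\ref{lem:allfixed}(i). So $d=1_S$, $c_0=k+1$ and $\delta\le2$. Equality requires that both vertices of the special class have an arrow to the single vertex $j$ of the next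 class; they are then $j-b$ and $j+a$, at distance $k$.
\end{proof}

To see that \eqref{eq:lambda} is nonzero we expand at $z=0$. A factor with $w>0$ starts with $1$, and a factor with $w<0$ is $-z^{|w|}/(1-z^{|w|})$. So $\prod_w(1-z^w)^{-1}=(-1)^\nu z^W(1+o(1))$, where $\nu$ is the number of negative weights and $W=\sum_{w<0}|w|$. Both are additive in the character, so we compute them from \eqref{eq:chars} term by term, pairing $v$ with $-v$. Write $u^+=\max(u,0)$. The term $v=0$ has the one negative weight $-a$. For $v>0$, the term $v$ has the weight $v-a$, negative if $v<a$; the term $-v$ has $b-v$, negative if $v>b$, and $-v-a$, and it removes $-v$. Hence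
\begin{equation}\label{eq:Wnu}
W=ac_0+\sum_{v>0}c_v\kappa(v),\quad\kappa(v)=a+(a-v)^++(v-b)^+;\qquad\nu=c_0+\sum_{0<v<a}c_v+\sum_{v>b}c_v .
\end{equation}
For $d=1_S$ of spread $\ell$ the lowest term of $\chi_{T,d}$ is $z^{-\ell}$. So the summand of $d$ starts with a positive multiple of $(-1)^\nu z^W$ for $C$ and of $(-1)^\nu z^{W-\ell}$ for $T$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \i in {0,1,2,3,4} \node[circle,draw,inner sep=1.5pt] (a\i) at (\i,0) {$\i$};
\draw[->] (a0) to[bend left=50] (a2);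
\draw[->] (a1) to[bend left=50] (a3);
\draw[->] (a2) to[bend left=50] (a4);
\draw[->,dashed] (a3) to[bend left=45] (a0);
\draw[->,dashed] (a4) to[bend left=45] (a1);
\foreach \i in {0,2,3,4,6} \node[circle,draw,inner sep=1.5pt] (b\i) at ({\i+6},0) {$\i$};
\fill[gray] (7,0) circle (1.2pt);
\fill[gray] (11,0) circle (1.2pt);
\draw[->] (b0) to[bend left=50] (b2);
\draw[->] (b2) to[bend left=50] (b4);
\draw[->] (b4) to[bend left=50] (b6);
\draw[->,dashed] (b6) to[bend left=45] (b3);
\draw[->,dashed] (b3) to[bend left=45] (b0);
\end{tikzpicture}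
\caption{The two top types for $n=5$, $(a,b)=(3,2)$. Solid arrows are $x:i\to i+2$, dashed arrows are $y:i\to i-3$. The supports $\{0,1,2,3,4\}$ and $\{0,2,3,4,6\}$ are $5$-cycles, which spell the cyclic words $xxyxy$ and $xxxyy$.}\label{fig:32}
\end{figure}

\begin{example}\label{ex:32}
Let $n=5$ and $(a,b)=(3,2)$, the pair responsible for the threshold. In a top type every vertex has at most one outgoing arrow, so the strongly connected support is a $5$-cycle with three steps $x$ and two steps $y$. There are two cyclic words, which give the types in Figure~\ref{fig:32}. Here $\kappa(1),\kappa(2),\kappa(3),\kappa(4),\kappa(6)$ are $5,4,4,5,7$.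
\[
\begin{array}{c|c|c|c|c}
S&(c_0,\dots,c_6)&W&W-\ell&\nu\\\hline
\{0,1,2,3,4\}&(5,4,3,2,1,0,0)&15+20+12+8+5=60&56&15\\
\{0,2,3,4,6\}&(5,2,3,2,2,0,1)&15+10+12+8+10+7=62&56&15
\end{array}
\]
For $C$ the term $z^{60}$ occurs only once, so $\lambda(C)\ne0$. For $T$ both summands start with $z^{56}$, but with the same sign $(-1)^{15}$, so $\lambda(T)\neq0$. Hence $m_{32}(A)=1$.
\end{example}

The general case follows this pattern: the interval minimizes the exponent, and the only possible tie has the right sign.

\begin{proposition}\label{prop:lowest}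
Let $a,b\ge2$ be coprime and $k=a+b\in\{n-1,n\}$. Then $m_{ab}(C)=m_{ab}(T)=n-k+1$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:toptypes}, formula \eqref{eq:lambda} applies. All top types have the same distribution modulo $k$, so we compare $\kappa(v)$ with its value at the residue $\bar v\in[1,k-1]$ of an integer $v$ not divisible by $k$.

We have $\kappa(k-v)=a+(v-b)^++(a-v)^+=\kappa(v)$ for $0<v<k$. The function $\kappa$ is convex with $\kappa(1)=\kappa(k-1)=2a-1$, so $\kappa\le2a-1$ on $[1,k-1]$. For $v>k$ we have $\kappa(v)=a+v-b$, hence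
\begin{equation}\label{eq:kappa}
\kappa(v)-\kappa(\bar v)\ge v-k+1\ge2\qquad(v>k,\ k\nmid v).
\end{equation}
Let $\tau_j$ be the number of elements of $S$ in the class $j$ modulo $k$. For $u\not\equiv0$, the sum $\sum_{v\equiv u}c_v=\sum_{j}\tau_j\tau_{j+u}$ over all $v\in\mathbf Z$ equals $k$ if $n=k$, and $(k-2)+2+2$ if $n=k+1$. Since $\kappa(\overline{-v})=\kappa(k-\bar v)=\kappa(\bar v)$,
\[
\sum_{v>0,\ k\nmid v}c_v\kappa(\bar v)=\frac12\sum_{u=1}^{k-1}\kappa(u)\sum_{v\equiv u}c_v
\]
is the same for all top types, as are $c_0=n$ and $c_k=n-k$. Let $W_0$ be the value of $W$ for the interval $[0,n-1]$, where all differences are at most $k$. By \eqref{eq:Wnu}, \eqref{eq:kappa} and the last statement of Lemma~\ref{lem:toptypes},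
\begin{equation}\label{eq:Wineq}
W=W_0+\sum_{v>k}c_v\big(\kappa(v)-\kappa(\bar v)\big)\ge W_0+\sum_{v>k}c_v(v-k+1).
\end{equation}
Let $S$ be a top type of spread $\ell$ that is not an interval. Then $\ell\ge n$, and $\ell\neq k$ if $n=k$; so $\ell>k$ in both cases, and $W>W_0$. The interval alone gives the lowest term of $\lambda(C)$, and $\lambda(C)\ne0$.

For $T$, the term $v=\ell$ in \eqref{eq:Wineq} gives $W-\ell\ge W_0-k+1$, to be compared with $W_0-(n-1)$ for the interval. If $n=k+1$ the inequality $W_0-k+1>W_0-k$ is strict, and we are done. Let $n=k$. A tie requires that $(\min S,\max S)=(0,\ell)$ be the only pair with difference greater than $n$. The difference $n$ does not occur, so the other $n-2$ elements lie in $[\ell-n+1,n-1]$, an interval with $2n-1-\ell$ elements. Hence $\ell=n+1$ and $S=S'=\{0\}\cup[2,n-1]\cup\{n+1\}$. Passing from $[0,n-1]$ to $S'$ replaces the element $1$, with differences $1$ and $1,2,\dots,n-2$ to the others, by $n+1$, with differences $n+1$ and $2,\dots,n-1$. So $c_1$ changes by $-2$, $c_{n-1}$ and $c_{n+1}$ change by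 $+1$, and no other $c_v$ with $v\ge0$ changes. Because $2\le a,b\le n-2$, each of $c_1,c_{n-1},c_{n+1}$ occurs exactly once in the formula \eqref{eq:Wnu} for $\nu$, and $\nu$ changes by $-2+1+1=0$. The lowest terms have the same sign, and $\lambda(T)\ne0$.
\end{proof}

The hypothesis $a,b\ge2$ was used only in this last count; the pairs with $a=1$ or $b=1$ are treated next.

\section{The case $b=1$: signs and isolated poles}\label{sec:b1}

Here $x:i\to i+1$ and $y:i\to i-a$. Two simple modules can always be glued to a larger family, so top components are generically simple.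

\begin{lemma}\label{lem:b1}
Let $b=1$, $a\ge1$, $n\ge a+1$. Every top component is the closure of some $F_d^\circ$ with $\operatorname{supp}d=[0,\ell]$, $\ell\ge a$, and $\Delta_{a1}\ge n-a$.
\end{lemma}

\begin{proof}
The bound is Lemma~\ref{lem:exist}(ii). The support of a simple type is an interval, because a path from the minimum to the maximum rises in steps $+1$ and cannot jump a gap. For a nontrivial type, $\ell\ge a$, since a closed walk uses $y$. As $\Delta\ge1$, a stratum dense in a top component has types $d^1,\dots,d^m$ with $d^1$ nontrivial, supported on $[0,\ell_1]$ with $\ell_1\ge a$. Suppose $m\ge2$. Shift $d^2$ so that its support starts at $\ell_1+1$, and let $d=d^1+d^2$. The supports are disjoint, so $c_0$ is additive, and there are two new arrows $x:\ell_1\to\ell_1+1$ and $y:\ell_1+1\to\ell_1+1-a\in[0,\ell_1]$. Hence $\delta(d)\ge\delta(d^1)+\delta(d^2)-1+2$.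

The type $d$ is simple. Indeed, take simple $U^1,U^2$ of types $d^1,d^2$, and let $U$ be $U^1\oplus U^2$ with nonzero maps added along the two new arrows. A graded submodule of $U$ is $W^1\oplus W^2$ with $W^j\subseteq U^j$, as the supports are disjoint. For a homogeneous $w\in W^j$, the vector $xw$ either lies in a vertex of $U^j$ and is computed in $U^j$, or the action of $x$ in $U^j$ kills $w$; the same holds for $y$. So $W^j$ is a submodule of $U^j$, that is, $0$ or $U^j$. Neither $U^1$ nor $U^2$ is stable under the added maps, so $U$ is simple by Lemma~\ref{lem:gradedsimple}. The stratum of $d,d^3,\dots,d^m$ has dimension greater than $\Delta$, a contradiction.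
\end{proof}

So \eqref{eq:lambda} applies. There may now be many top types, and we look for a point of the unit circle where all summands have the same argument. Let $z=e^{i\theta}$ with $\theta$ \emph{generic}: $\theta/\pi$ is irrational and $\sum_jd_jz^j\ne0$ for all top types. Then $\chi_{C,d}=1$ and $\chi_{T,d}=|\sum_jd_jz^j|^2$ are positive. Put $\sigma_w=\sin(w\theta/2)$ for $w\ne0$ and $\sigma_0=1$. We have $1-e^{iw\theta}=-2i\,e^{iw\theta/2}\sigma_w$, and the sum of all weights of $\Theta_d$ is $\sum_vc_v(v+1-a)=(1-a)n^2$. Therefore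
\[
\prod_w(1-z^w)=(-2i)^{n^2+1-\Delta}e^{i\theta(1-a)n^2/2}\,\Pi_d,\qquad\Pi_d=\prod_v\Big(\frac{\sigma_{v+1}\sigma_{v-a}}{\sigma_v}\Big)^{c_v},
\]
with a prefactor common to all top types and $\Pi_d$ real and nonzero. \emph{If the sign of $\Pi_d$ is the same for all top types, then $\lambda(A)\ne0$.} The term $v=0$ is $(-\sigma_1\sigma_a)^{c_0}$. For $v>0$ the terms $v$ and $-v$ combine to $g_v^{c_v}$ with $g_v=\sigma_{v+1}\sigma_{1-v}\sigma_{v-a}\sigma_{-v-a}/(\sigma_v\sigma_{-v})$. From $\sin(\alpha+\beta)\sin(\alpha-\beta)=\sin^2\alpha-\sin^2\beta$ we get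
\begin{equation}\label{eq:g}
g_v=-\frac{(\sigma_v^2-\sigma_a^2)(\sigma_v^2-\sigma_1^2)}{\sigma_v^2}\quad(v\ne1,a),\qquad g_v=\frac{(\sigma_1^2-\sigma_a^2)\sin v\theta}{\sigma_v^2}\quad(v\in\{1,a\},\ a\ge2),
\end{equation}
and $g_1=\sigma_2^2/\sigma_1^2$ if $a=1$.

\begin{proposition}\label{prop:11}
For $n\ge2$ we have $m_{11}(A)=\Delta_{11}$. Moreover $\Delta_{11}\ge4$ for $n=5$, $\Delta_{11}\ge n+1$ for $n\ge6$, $\Delta_{11}\ge17$ for $n=10$, and $\Delta_{11}\ge20$ for $n=11$.
\end{proposition}

\begin{proof}
For $a=1$ we have $g_1>0$ and $g_v<0$ for $v\ge2$, so the sign of $\Pi_d$ is $(-1)^e$ with $e=c_0+\sum_{v\ge2}c_v$. From $\sum_{v\ge1}c_v=(n^2-c_0)/2$ and $\Delta=1-c_0+2c_1$ we get $e=(n^2+c_0-2c_1)/2=(n^2+1-\Delta)/2$, which does not depend on $d$.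

For the bounds we list simple types. On an interval with at least three vertices Theorem~\ref{thm:LBP} asks for $d_i\le d_{i-1}+d_{i+1}$, which holds in each row.
\[
\begin{array}{c|c|c|c|c}
n&d&c_0&c_1&\delta=1-c_0+2c_1\\\hline
5&(1,1,1,1,1)&5&4&4\\
\ge6&(1,2,2,1,\dots,1)&n+4&n+2&n+1\\
10&(2,3,3,2)&26&21&17\\
11&(2,3,3,2,1)&27&23&20
\end{array}
\]
\end{proof}

For $a\ge2$ call a type \emph{short} if its spread is at most $2a-1$ and \emph{long} otherwise.

\begin{lemma}\label{lem:short}
Let $b=1$, $a\ge2$, $n\ge a+1$. If all top types are short, then $\lambda(A)\ne0$.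
\end{lemma}

\begin{proof}
Take $\theta=\pi/a-\epsilon$ generic with $\epsilon>0$ small. The number $\sigma_v^2=(1-\cos v\theta)/2$ increases with the distance from $v\theta$ to $2\pi\mathbf Z$. For $1<v<a$ this distance is $v\theta$. For $v=2a-j$ with $1\le j\le a-1$ it is $j\pi/a+v\epsilon$. In both cases it lies strictly between $\theta$ and $a\theta=\pi-a\epsilon$. So $\sigma_1^2<\sigma_v^2<\sigma_a^2$ and $g_v>0$ for $2\le v\le2a-1$, $v\ne a$. Further $\sin\theta>0$ and $\sin a\theta>0$, so $g_1,g_a<0$; and $\sigma_1,\sigma_a>0$. The sign of $\Pi_d$ is $(-1)^{c_0+c_1+c_a}$, and $c_0+c_1+c_a=\Delta-1+2c_0$.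
\end{proof}

At $v=2a$ the distance is $2a\epsilon<\theta$, so $g_{2a}<0$, and the parity of $c_{2a}$ enters the sign. For long types we use instead that the most negative weight $-(\ell+a)$ belongs to the types of largest spread only.

\begin{lemma}\label{lem:isolate}
Let $b=1$, $a\ge2$, $n\ge a+1$. Let $\ell^*$ be the largest spread of a top type, $r=\ell^*+a$ and $\zeta=e^{2\pi i/r}$. If all top types of spread $\ell^*$ have the same vector $(c_v)$ and satisfy $\sum_jd_j\zeta^j\ne0$, then $\lambda(A)\ne0$.
\end{lemma}

\begin{proof}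
By \eqref{eq:chars} the weights of a type of spread $\ell$ lie in $[-(\ell+a),\ell+1]$. If $\ell<\ell^*$, no nonzero weight is divisible by $r$, and the summand is regular at $\zeta$. If $\ell=\ell^*$, the only nonzero weight divisible by $r$ is $-r$; it comes from $z^{v-a}$ with $v=-\ell^*$, is not cancelled, and has multiplicity $c_{\ell^*}\ge1$. These summands are positive multiples of one function, which has a pole at $\zeta$ because $\chi_{T,d}(\zeta)=|\sum_jd_j\zeta^j|^2\ne0$.
\end{proof}

To check the hypothesis we must know the long top types. Let $d$ have support $[0,\ell]$ with $\ell\ge2a$ and $|d|=n$. Write $d=1_{[0,\ell]}+f$ with $f\ge0$, and put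
\[
\mu=\sum f_i=n-\ell-1,\qquad\mathrm{mid}=[a,\ell-a],\qquad\Lambda=|\mathrm{mid}|=\ell+1-2a\ge1,\qquad\gamma=n-2a=\Lambda+\mu .
\]
Each $i\in[0,\ell]$ has at least one of $i\pm a$ in $[0,\ell]$, and both exactly when $i\in\mathrm{mid}$. Let $o(f)=\sum_{i\notin\mathrm{mid}}f_i$. Expanding the products,
\begin{align*}
c_0&=\ell+1+2\mu+\sum f_i^2,\\
c_1&=\ell+2\mu-f_0-f_\ell+\sum f_if_{i+1},\\
c_a&=\ell+1-a+2\mu-o(f)+\sum f_if_{i+a},
\end{align*}
so that $\delta(d)=n-a+E(d)$ with
\[
E(d)=e(f)-\sum f_i(f_i-1)-o(f)-f_0-f_\ell,\qquad e(f)=\sum f_if_{i+1}+\sum f_if_{i+a}.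
\]
Thus $E$ is the gain over the interval $1_{[0,n-1]}$, and $e(f)$ is the weighted number of edges in the graph on $\mathbf Z$ that joins integers at distance $1$ or $a$. A triangle in this graph requires $1+1=a$, so the graph has no triangles if $a\ge3$, and for $a=2$ its triangles are the triples of consecutive integers. The next lemma is the only place where $n\le2a+5$ is used: it keeps $\mu\le4$.

\begin{lemma}\label{lem:E}
Let $a\ge2$ and $1\le\gamma\le5$, and let $E_{\max}$ be the maximum of $E(d)$ over all long $d$ with $|d|=n$ whose support is an interval. If $\gamma\le3$, then $E_{\max}=0$. Otherwise $E_{\max}$ and the maximizers $1_{[0,\ell]}+1_Y$ of largest spread are as follows, and these maximizers are simple types.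
\[
\begin{array}{c|c|c|c}
&E_{\max}&\ell&Y\\\hline
\gamma=4&1&2a+1&\{a,a+1\}\\
\gamma=5,\ a\ge3&1&2a+2&\{a,a+1\}\ \text{or}\ \{a+1,a+2\}\\
\gamma=5,\ a=2&2&5&\{1,2,3\}\ \text{or}\ \{2,3,4\}
\end{array}
\]
\end{lemma}

\begin{proof}
For $\mu=0$ we have $E=0$, so $E_{\max}\ge0$; for $\mu=1$, $E\le0$.

\emph{Some $f_i\ge2$.} Record the nonzero values of $f$. The shapes $(2),(3),(4)$ have $e=0$ and $E<0$. For $(2,1)$, $E\le2-2=0$; for $(3,1)$, $E\le3-6$. The shapes $(2,2)$ and $(2,1,1)$ have $\mu=4$, so $\gamma=5$, $\Lambda=1$ and $o(f)\ge2$. For $(2,2)$, $E\le4-4-2$. For $(2,1,1)$, $E\le4-2-2=0$ if $a\ge3$ (at most two edges), and $E\le5-2-2=1$ if $a=2$. So such $f$ have $E\le0$, except for $\gamma=5$, $a=2$, where $E\le1$; they never appear in the table.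

\emph{$f=1_Y$ with $|Y|=\mu\geq2$.} Now $E=e(Y)-|Y\setminus\mathrm{mid}|-|Y\cap\{0,\ell\}|$, and $|Y\setminus\mathrm{mid}|\ge\mu-\Lambda$.
\begin{itemize}
\item $\mu=2$: $E\le1$, with equality if and only if $Y\subseteq\mathrm{mid}$ is an edge. For $\gamma\le3$ we have $\Lambda=1$ and $E\le0$; as $\mu\le2$ then, the case $\gamma\le3$ is finished. For $\gamma=4$, $\mathrm{mid}=\{a,a+1\}=Y$ and $\ell=2a+1$. For $\gamma=5$, $\mathrm{mid}=\{a,a+1,a+2\}$ and $\ell=2a+2$; if $a\ge3$ the edges in $\mathrm{mid}$ are the two sets in the table.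
\item $\mu=3$, $\gamma=4$: $\Lambda=1$, $E\le3-2=1$.
\item $\mu=3$, $\gamma=5$: $\Lambda=2$. If $a\ge3$, $E\le2-1=1$. If $a=2$, then $\ell=5$, $\mathrm{mid}=\{2,3\}$ and $E\le3-1=2$, with equality if and only if $Y$ is a triangle containing $2$ and $3$, that is, $Y=\{1,2,3\}$ or $\{2,3,4\}$.
\item $\mu=4$, $\gamma=5$: $\Lambda=1$. If $a\ge3$, five edges on four vertices would contain a triangle, so $E\le4-3=1$. If $a=2$, then $\ell=4$; the extreme elements of $Y$ are not adjacent, so $e\le5$, and $Y$ contains $0$ or $4$; so $E\le5-3-1=1$.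
\end{itemize}
The spread decreases as $\mu$ grows, so this gives the table.

\emph{Simplicity.} In rows two and three the two types are mirror images, so by Lemma~\ref{lem:exist}(iii) we may take the first. The support $[0,\ell]$ is strongly connected by Lemma~\ref{lem:exist}(ii) and is not a cycle, since $a$ has the two successors $a+1$ and $0$. Theorem~\ref{thm:LBP} applies; the predecessors of $i$ are $i-1,i+a$, the successors are $i+1,i-a$, and the conditions hold automatically where $d_i=1$. For $Y=\{a,a+1\}$: at $a$ we have $d_{a-1}+d_{2a}=2$ and $d_{a+1}=2$; at $a+1$ we have $d_a=2$ and $d_{a+2}+d_1=2$. For $a=2$ and $d=(1,2,2,2,1,1)$, the vertices $1,2,3$ have incoming sums $3,3,3$ and outgoing sums $2,3,3$.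
\end{proof}

\begin{proposition}\label{prop:a1}
Let $a\ge2$ and $a+1\le n\le2a+5$. Then $m_{a1}(A)=m_{1a}(A)=\Delta_{a1}\ge n-a$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:b1} and~\ref{lem:short} we may assume that a long top type exists; we verify the hypothesis of Lemma~\ref{lem:isolate}. Put $E^*=\Delta-(n-a)\ge0$. This is the value of $E$ on every long top type, so $E^*\le E_{\max}$.

If $E^*=0$, the interval $1_{[0,n-1]}$ is a top type, and it is the only type with interval support and spread $n-1$, the largest possible. Here $r=n-1+a>n$, so $\zeta^n\ne1$ and $\sum_{j<n}\zeta^j\ne0$.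

If $E^*\ge1$, then $\gamma\in\{4,5\}$. The types in the table of Lemma~\ref{lem:E} are simple, so $\Delta\ge n-a+E_{\max}$ and $E^*=E_{\max}$. Hence the top types of spread $\ell^*$ are exactly those in the table; they are unique up to mirror image and so have the same $(c_v)$. Put $\varphi=2\pi/r$ and sum the geometric series about its center.
\begin{itemize}
\item $\ell^*=2a+1$, $r=3a+1$: $\ \zeta^{-(a+1/2)}\sum d_j\zeta^j=\dfrac{\sin((a+1)\varphi)}{\sin(\varphi/2)}+2\cos\dfrac\varphi2>0$, since $2a+2<3a+1$ gives $(a+1)\varphi<\pi$.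
\item $\ell^*=2a+2$, $r=3a+2$: $\ \zeta^{-(a+1)}\sum d_j\zeta^j=\dfrac{\sin((2a+3)\varphi/2)}{\sin(\varphi/2)}+1+\zeta^{\mp1}$ has positive real part, since $(2a+3)\varphi/2=\pi(2a+3)/(3a+2)<\pi$.
\item $a=2$, $\ell^*=5$, $r=7$: the polynomial $\sum d_jz^j$ has rational coefficients and degree $5$, while a primitive seventh root of unity has degree $6$ over $\mathbf Q$.
\end{itemize}
So $\lambda(A)\ne0$ in all cases.
\end{proof}

\section{Counting poles for $n\le11$}\label{sec:small}

\begin{proof}[Proof of Theorem~\ref{thm:A} for $5\le n\le11$]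
We add the lower bounds of Lemma~\ref{lem:m10} and Propositions~\ref{prop:11}, \ref{prop:a1} and~\ref{prop:lowest}. Proposition~\ref{prop:a1} covers $2\le a\le n-1$ for $n\le9$ and $3\le a\le n-1$ for $n=10,11$; the third column is $2\sum(n-a)$ over these $a$.
\[
\begin{array}{c|c|c|c|c|c|c}
n&(1,0),(0,1)&(1,1)&(a,1),(1,a)&a,b\ge2&\text{total}&n^2+2\\\hline
5&10&4&12&2&28&27\\
6,\dots,9&2n&n+1&(n-1)(n-2)&\text{not needed}&n^2+3&n^2+2\\
10&20&17&56&2+8&103&102\\
11&22&20&72&8+4&126&123
\end{array}
\]
The pairs with $a,b\ge2$ are the following, each with its transpose. For $n=5$: $(3,2)$, with $m=1$. For $n=10$: $(7,3)$ with $m=1$, and $(7,2),(5,4)$ with $m=2$. For $n=11$: $(9,2),(8,3),(7,4),(6,5)$ with $m=1$, and $(7,3)$ with $m=2$. Lemma~\ref{lem:reduction} gives $N(A;1,1)=0$.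
\end{proof}

For $n\le5$ the upper bound $m_{ab}\le\Delta_{ab}$ of Lemma~\ref{lem:loc}(i) is sharp enough to give the exact order of vanishing. Recall that $\Delta_{10}=\Delta_{01}=n$, that $\Delta_{ab}=0$ for $a,b\ge1$ with $a+b>n$, and that $\Delta_{ab}=n+1-a-b$ for $a+b\in\{n-1,n\}$ by Lemma~\ref{lem:toptypes}. This leaves $\Delta_{11}$ for $n=4,5$ and $\Delta_{21}$ for $n=5$. By Lemma~\ref{lem:b1}, a top type is then a composition of $n$ with at least $a+1$ parts. We list $\delta$ up to mirror images.
\begin{itemize}
\item $n=4$, $\delta=1-c_0+2c_1$: $(1,1,1,1)$ and $(1,2,1)$ give $3$; $(2,1,1)$ and $(2,2)$ give $1$; $(3,1)$ gives $-3$. So $\Delta_{11}=3$.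
\item $n=5$, $\delta=1-c_0+2c_1$: $(1,1,1,1,1)$, $(1,2,1,1)$, $(2,2,1)$ give $4$; $(2,1,1,1)$, $(1,3,1)$ give $2$; $(2,1,2)$, $(3,2)$ give $0$; $(3,1,1)$ gives $-2$; $(4,1)$ gives $-8$. So $\Delta_{11}=4$.
\item $n=5$, $\delta=1-c_0+c_1+c_2$: $(1,1,1,1,1)$ gives $3$; $(1,2,1,1)$ gives $2$; $(2,1,1,1)$ gives $1$; $(2,2,1)$, $(2,1,2)$ give $0$; $(3,1,1)$, $(1,3,1)$ give $-3$. So $\Delta_{21}=3$.
\end{itemize}
In each case the maximum is attained by the interval, which is a simple type. Thus $\Delta_{ab}=n+1-a-b$ for all coprime $a,b\ge1$ with $a+b\le n\le5$.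

\begin{proof}[Proof of Theorem~\ref{thm:B}(2), and of $N(A;1,1)\neq0$ for $n\le4$]
Grouping the pairs by $a+b=1,2,\dots$, the sum $\sum\Delta_{ab}$ is $2$, $4+1=5$, $6+2+2=10$, $8+3+4+2=17$ for $n=1,2,3,4$. So $\sum m_{ab}\le n^2+1$, and $N(A;1,1)\ne0$ by Lemma~\ref{lem:reduction}. For $n=5$ the sum is $10+4+6+4+4=28$, which equals the lower bound in the table above. So $\sum m_{ab}=28$, and the order of vanishing is $28-26=2$.
\end{proof}

\section{The case $n\ge12$: the leading term at $(1,1)$}\label{sec:large}

For large $n$, Proposition~\ref{prop:a1} covers only $a\ge(n-5)/2$, and the pairs $(a,1),(1,a)$ in this range have guaranteed total multiplicity about $n^2/4$. But these pairs are far from the diagonal, so they weigh heavily in the sum $\sum m_{ab}\,a/b$. If $N(A;1,1)\ne0$, this sum is a logarithmic derivative of an integral, which we can bound.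

Assume throughout this section that $n\ge12$ and $N(A;1,1)\ne0$. By Lemmas~\ref{lem:reduction} and~\ref{lem:m10},
\begin{equation}\label{eq:mass}
\sum_{a,b\ge1}m_{ab}=n^2+1-2n=(n-1)^2 .
\end{equation}
Put $\mathcal M=\sum_{a,b\ge1}m_{ab}\,a/b$.

\subsection{An integral that must be a product}
For $u,v>0$ let $R_A(u,v)=\lim_{\varepsilon\to0+}\varepsilon^{n^2+1}P(A;e^{-\varepsilon u},e^{-\varepsilon v})$. Since $1-e^{-\varepsilon(au+bv)}\sim\varepsilon(au+bv)$, $\sum m_{ab}=n^2+1$, and neither $N$ nor the remaining factors of $D$ vanish at $(1,1)$,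
\begin{equation}\label{eq:product}
R_A(u,v)=c_A\prod(au+bv)^{-m_{ab}},\qquad c_A\ne0 .
\end{equation}
We compute the same limit from the Molien--Weyl formula. For $0<s,t<1$, $P(C;s,t)$ is the average of $\det(1-s\operatorname{Ad}g)^{-1}\det(1-t\operatorname{Ad}g)^{-1}$ over the unitary group $U(n)$, and $P(T;s,t)$ is the average of the same function times the character $|\operatorname{tr}g|^2$ of $M_n$. Reduce to diagonal matrices with entries $e^{i\theta_j}$ by Weyl's integration formula. The integrand depends only on the differences $\theta_{ij}=\theta_i-\theta_j$, so we may set $\theta_n=0$: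
\[
P(C;s,t)=\frac1{n!\,(2\pi)^{n-1}(1-s)^n(1-t)^n}\int_{[-\pi,\pi]^{n-1}}\prod_{i<j}\frac{|1-e^{i\theta_{ij}}|^2}{|1-se^{i\theta_{ij}}|^2\,|1-te^{i\theta_{ij}}|^2}\,d\theta .
\]
Put $s=e^{-\varepsilon u}$, $t=e^{-\varepsilon v}$, $\theta=\varepsilon x$, with $0<\varepsilon\le1$. From $|1-se^{i\theta}|^2=(1-s)^2+4s\sin^2(\theta/2)$ we see that, for fixed $x$, $\varepsilon^2$ times the $(i,j)$ factor tends to $x_{ij}^2/((u^2+x_{ij}^2)(v^2+x_{ij}^2))$. For domination let $\psi$ be the distance from $\theta_{ij}$ to $2\pi\mathbf Z$. Each of the two denominators is at least $\mathrm{const}\cdot(\varepsilon^2+\psi^2)$ and the numerator is at most $\psi^2$, so the factor is at most $\mathrm{const}/(\varepsilon^2+\psi^2)\le\mathrm{const}\cdot\varepsilon^{-2}$. Use the first bound for the pairs $(i,n)$, where $\psi=\varepsilon|x_i|$, and the second for the other pairs: the integrand times $\varepsilon^{n(n-1)}$ is at most $\mathrm{const}\cdot\prod_{i<n}(1+x_i^2)^{-1}$. The powers of $\varepsilon$ match, as $2n-(n-1)+n(n-1)=n^2+1$. The extra factor for $T$ is bounded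 by $n^2$ and tends to $n^2$. By dominated convergence,
\[
R_C(u,v)=\frac1{n!\,(2\pi)^{n-1}u^nv^n}\int_{\mathbf R^{n-1}}\prod_{i<j}\frac{x_{ij}^2}{(u^2+x_{ij}^2)(v^2+x_{ij}^2)}\,dx\quad(x_n=0),\qquad R_T=n^2R_C .
\]
Let $\beta(x)=1/(1+x^2)$ and
\[
\Phi(u)=\int_{\mathbf R^{n-1}}\prod_{i<j}\frac{x_{ij}^2}{u^2+x_{ij}^2}\,\beta(x_{ij})\,dx\quad(u>0),\qquad\Phi(0)=\int_{\mathbf R^{n-1}}\prod_{i<j}\beta(x_{ij})\,dx<\infty;
\]
the last integrand is at most $\prod_{i<n}\beta(x_i)$. Set $v=1$ in \eqref{eq:product}. Since $m_{10}=n$, the factor $u^{-n}$ cancels, and $\Phi(u)=\mathrm{const}\cdot\prod_{a,b\ge1}(au+b)^{-m_{ab}}$ for $u>0$. By monotone convergence $\Phi(u)\uparrow\Phi(0)$ as $u\downarrow0$. So $\Phi(0)/\Phi(u)=\prod_{a,b\ge1}(1+au/b)^{m_{ab}}$, and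
\begin{equation}\label{eq:M}
\mathcal M=\lim_{u\to0+}\frac1u\log\frac{\Phi(0)}{\Phi(u)}=\lim_{u\to0+}\frac{\Phi(0)-\Phi(u)}{u\,\Phi(0)} .
\end{equation}

\subsection{The upper bound}

\begin{lemma}\label{lem:upper}
$\mathcal M\le B(n):=\sqrt{\pi/8}\;n^{3/2}(n-1)$.
\end{lemma}

\begin{proof}
The integrands of $\Phi(0)$ and $\Phi(u)$ differ appreciably only near the walls $x_i=x_j$, so we treat one wall at a time. With $p_{ij}=u^2/(u^2+x_{ij}^2)\in[0,1]$ we have $1-\prod(1-p_{ij})\le\sum p_{ij}$. Regard $dx$ as a measure on $\mathbf R^n/\mathbf R(1,\dots,1)$. Permutations preserve the lattice $\mathbf Z^n/\mathbf Z(1,\dots,1)$ and hence the measure, so all $\binom n2$ pairs contribute equally, and we may normalize $x_2=0$. The coordinates $h=x_1-x_2$ and $y_j=x_j-\frac12(x_1+x_2)$, $j\ge3$, then arise by a unitriangular change of variables. Thus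
\[
\Phi(0)-\Phi(u)\le\binom n2\int_{\mathbf R}\frac{u^2}{u^2+h^2}\,\beta(h)\Psi(h)\,dh,\qquad\Phi(0)=\int_{\mathbf R}\beta(h)\Psi(h)\,dh,
\]
where
\[
\Psi(h)=\int_{\mathbf R^{n-2}}\prod_{j\ge3}\beta(y_j-\tfrac h2)\beta(y_j+\tfrac h2)\prod_{3\le j<l}\beta(y_j-y_l)\,dy .
\]
One of $|y\pm\frac h2|$ is at least $|y|$, and $\beta\le1$ decreases in $|\cdot|$, so this integrand is at most $\prod_{j\ge3}\beta(y_j)$ for all $h$. Hence $\Psi\le\pi^{n-2}$, and $\Psi$ is continuous. Substituting $h=u\tau$,
\[
\frac1u\int\frac{u^2}{u^2+h^2}\,\beta(h)\Psi(h)\,dh=\int\frac{\beta(u\tau)\Psi(u\tau)}{1+\tau^2}\,d\tau\longrightarrow\pi\Psi(0),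
\]
so \eqref{eq:M} gives $\mathcal M\le\pi\binom n2\Psi(0)/\Phi(0)$. It remains to show that $\Psi$ does not fall off too fast. With $\eta=h/2$,
\[
(1+(y+\eta)^2)(1+(y-\eta)^2)=(1+y^2)^2+2\eta^2-2y^2\eta^2+\eta^4\le(1+y^2)^2(1+\eta^2)^2 .
\]
So $\Psi(h)\ge\Psi(0)(1+h^2/4)^{-2(n-2)}\ge\Psi(0)e^{-(n-2)h^2/2}$, and $\beta(h)\ge e^{-h^2}$. Therefore $\Phi(0)\ge\Psi(0)\int e^{-nh^2/2}\,dh=\Psi(0)\sqrt{2\pi/n}$, and $\mathcal M\le\pi\binom n2\sqrt{n/(2\pi)}=B(n)$.
\end{proof}

\subsection{The lower bound}
By symmetry, $\mathcal M=\sum_{a,b\ge1}m_{ab}\cdot\frac12\big(\frac ab+\frac ba\big)$, with all coefficients at least $1$. So if $m_{ab}\ge\underline m_{ab}$ for all pairs, then \eqref{eq:mass} gives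
\begin{equation}\label{eq:lowergeneral}
\mathcal M\ge\sum\underline m_{ab}\cdot\tfrac12\big(\tfrac ab+\tfrac ba\big)+(n-1)^2-\sum\underline m_{ab}.
\end{equation}
Proposition~\ref{prop:a1} gives $m_{a1}=m_{1a}\ge j$ for $a=n-j$ and $1\le j\le J$, where $J=\frac n2+2$ for even $n$ and $J=\frac{n+5}2$ for odd $n$ (here $a\ge4$). With these bounds,
\begin{equation}\label{eq:lower}
\mathcal M\ge\sum_{j=1}^Jj(n-j)+\sum_{j=1}^J\frac j{n-j}+(n-1)^2-J(J+1),
\end{equation}
and $\sum_{j\le J}j(n-j)=\frac16J(J+1)(3n-2J-1)$. Dropping the middle sum,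
\begin{equation}\label{eq:lowercrude}
\mathcal M\ge\tfrac16J(J+1)(3n-2J-7)+(n-1)^2 .
\end{equation}
We compare with $B(n)$, using $\sqrt\pi<1.7725$ and $\sqrt{\pi/8}<0.62666$. The latter, with $\sqrt{12}<3.4642$, $\sqrt{13}<3.6056$, $\sqrt{14}<3.7417$, gives $B(12)<286.6$, $B(13)<352.5$, $B(14)<426.8$.

\emph{$n=12$.} Here $J=8$, $\sum j(12-j)=228$, and the terms $j=8,7,6,5$ give $\sum j/(12-j)\ge2+1.4+1+0.7=5.1$; these pairs account for multiplicity $72$. This is the one case where we also need Proposition~\ref{prop:lowest}: for $k=11$ it gives $m=2$ for $(9,2),(8,3),(7,4),(6,5)$ and their transposes, with multiplicity $16$ and contribution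
\[
2\Big(\frac92+\frac29+\frac83+\frac38+\frac74+\frac47+\frac65+\frac56\Big)>24.2 .
\]
By \eqref{eq:lowergeneral}, $\mathcal M>228+5.1+24.2+(121-72-16)>290>B(12)$.

\emph{$n=14$.} Here $J=9$, and \eqref{eq:lower} with the terms $j=7,8,9$ of the middle sum gives $\mathcal M\ge345+(1+\frac43+\frac95)+(169-90)>428>B(14)$.

\emph{$n=2p$, $p\ge8$.} Here $J=p+2$, and \eqref{eq:lowercrude} gives
\[
6\mathcal M\ge(p+2)(p+3)(4p-11)+6(2p-1)^2=4p^3+33p^2-55p-60 .
\]
On the other hand $B=\sqrt\pi\,p^{3/2}(2p-1)$, and $\sqrt p\le(p+9)/6$ gives $6B\le1.7725\,(2p^3+17p^2-9p)$. So $6(\mathcal M-B)\ge p\,(0.455p^2+2.86p-39.05)-60$. The bracket increases with $p$ and equals $12.95$ at $p=8$, so the right side is at least $103.6-60>0$.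

\emph{$n=2p+1$, $p\ge6$.} Here $J=p+3$, and \eqref{eq:lowercrude} gives
\[
\mathcal M\ge\tfrac16(p+3)(p+4)(4p-10)+4p^2=\tfrac23p^3+7p^2-\tfrac{11}3p-20 .
\]
For $p=6$ this is $354>B(13)$. For $p\ge7$, $\sqrt n\le(n+16)/8$ gives
\[
B\le0.62666\cdot\tfrac18(2p+1)(2p+17)(2p)\le0.62666p^3+5.64p^2+2.6634p,
\]
so $\mathcal M-B\ge p\,(0.04p^2+1.36p-6.34)-20$. The bracket increases with $p$ and equals $5.14$ at $p=7$, so the right side is at least $35.98-20>0$.

\subsection{Conclusion}
For every $n\ge12$ we found $\mathcal M>B(n)$, which contradicts Lemma~\ref{lem:upper}. Hence $N(A;1,1)=0$ for $n\ge12$. Together with Section~\ref{sec:small} this proves Theorem~\ref{thm:A} and parts (1) and (2) of Theorem~\ref{thm:B}; part (3) follows by Lemma~\ref{lem:hsop}.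

\begin{thebibliography}{9}

\bibitem{Dj}
Dragomir Z. Djokovic, \emph{Poincare series of some pure and mixed trace algebras of two generic matrices}, arXiv:math/0609262 (2006).

\bibitem{LBP}
Le Bruyn and Procesi, \emph{Semisimple representations of quivers}, Trans. AMS \textbf{317} (1990).

\end{thebibliography}
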